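
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A renorming of Hilbert space whose higher order\\ spreading models never stabilize}


\begin{abstract}
For a Banach space $X$ and a countable ordinal $\xi\ge 1$, let $\mathcal{SM}_\xi(X)$ be the class of
spreading models generated by families of vectors of $X$ indexed by a regular thin family of order $\xi$.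
These classes increase with $\xi$. We answer in the negative the question whether, for separable $X$, they are
constant from some countable ordinal on: for every $C\in(1,2]$ there is a norm on $\ell_2$, $C$-equivalent to
the usual one, for which $\mathcal{SM}_\zeta(X)\subsetneq\mathcal{SM}_\xi(X)$ whenever
$1\le\zeta<\xi<\omega_1$. The strictness persists up to almost isometric equivalence. For the usual norm of
$\ell_2$ all the classes coincide, so $C>1$ cannot be replaced by $C=1$. Finally, for the new
norm, the union of the classes is not an analytic set.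
\end{abstract}

\section{Introduction}

\subsection{Spreading models indexed by finite sets}

Scalars are real and $\mathbb N=\{1,2,\dots\}$. We write $[\mathbb N]^{<\infty}$ for the set of finite subsets
of $\mathbb N$, $[\mathbb N]^k$ for the set of its $k$-element members, and $[M]^\infty$ for the set of infinite
subsets of $M\subseteq\mathbb N$. A finite set $s$ is identified with its increasing enumeration
$s=\{s(1)<\dots<s(|s|)\}$, and $M(l)$ is the $l$-th element of $M\in[\mathbb N]^\infty$. We write
$t\sqsubseteq s$ if $t$ is an initial segment of $s$ ($s$ may be infinite), $s^-=s\setminus\{\max s\}$ for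
$s\ne\emptyset$, and $\max\emptyset=0$.

A sequence $(x_n)$ in a Banach space generates a spreading model $(e_n)$ if
$\|\sum_{j\le l}a_jx_{n_j}\|$ is close to $\|\sum_{j\le l}a_je_j\|$ once $n_1<\dots<n_l$ are far out. The
spreading model records what is left of the sequence when we forget which of its terms we look at. To extend
this to vectors $x_s$ indexed by finite sets $s$, we must say which $l$-tuples of finite sets play the role of
$n_1<\dots<n_l$.

\begin{definition}
A finite sequence $(s_j)_{j=1}^l$ of nonempty finite subsets of $\mathbb N$ is \emph{plegma} if for all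
$1\le i_1<i_2\le l$
\begin{itemize}
\item[(i)] $s_{i_1}(k)<s_{i_2}(k)$ whenever $k\le\min(|s_{i_1}|,|s_{i_2}|)$;
\item[(ii)] $s_{i_2}(k)<s_{i_1}(k+1)$ whenever $k\le|s_{i_2}|$ and $k+1\le|s_{i_1}|$.
\end{itemize}
In other words, $s_1(1)<\dots<s_l(1)<s_1(2)<\dots<s_l(2)<\cdots$, where nonexistent entries are skipped.
\end{definition}

Subsequences of plegma sequences are plegma. In $[\mathbb N]^1$ a plegma $l$-tuple is an increasing $l$-tuple
of integers; in $[\mathbb N]^2$ the pair $(s_1,s_2)$ is plegma if and only if
$s_1(1)<s_2(1)<s_1(2)<s_2(2)$. For $\mathcal F\subseteq[\mathbb N]^{<\infty}$ let $\mathrm{Plm}_l(\mathcal F)$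
be the set of plegma $l$-tuples of members of $\mathcal F$, and let
$\mathcal F\upharpoonright M=\{s\in\mathcal F:s\subseteq M\}$.

The index families are those that have a countable ordinal complexity. A set $t'$ is a \emph{spread} of
$t$ if $|t'|=|t|$ and $t'(i)\ge t(i)$ for all $i$. A family is \emph{hereditary} if it is closed under subsets,
\emph{spreading} if it is closed under spreads, and \emph{compact} if it is compact as a subset of
$2^{\mathbb N}$, i.e.\ in the topology of pointwise convergence of characteristic functions. A family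
$\mathcal F\subseteq[\mathbb N]^{<\infty}$ is \emph{thin} if no member is a proper initial segment of another
one, and \emph{regular thin} if it is nonempty and thin and
\[
\widehat{\mathcal F}=\{t:\ t\subseteq s\text{ for some }s\in\mathcal F\}
\]
is hereditary, spreading and compact. For closed $K\subseteq 2^{\mathbb N}$, let $K'$ be the set of its
non-isolated points, $K^{(0)}=K$, $K^{(\beta+1)}=(K^{(\beta)})'$, and
$K^{(\beta)}=\bigcap_{\gamma<\beta}K^{(\gamma)}$ for limit $\beta$; thus $K^{(1+\beta)}=(K')^{(\beta)}$. The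
\emph{order} $o(\mathcal F)$ of a regular thin family is the countable ordinal $\xi$ with
$\widehat{\mathcal F}^{(\xi)}=\{\emptyset\}$ (it exists and is unique, see Lemma~\ref{lem:rank}). For example,
$o([\mathbb N]^k)=k$.

\begin{definition}
Let $X$ be a Banach space, $\mathcal F$ a regular thin family, $M\in[\mathbb N]^\infty$, and let $(e_n)$ be a
sequence in a seminormed space $(E,\|\cdot\|_*)$. A family $(x_s)_{s\in\mathcal F\upharpoonright M}$ in $X$
\emph{generates} $(e_n)$ as an $\mathcal F$-spreading model if there are positive $\delta_l\to0$ such that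
\begin{equation}\label{eq:gen}
\Big|\Big\|\sum_{j=1}^l a_jx_{s_j}\Big\|-\Big\|\sum_{j=1}^l a_je_j\Big\|_*\Big|\le\delta_l
\end{equation}
for all $l$, all $(s_j)_{j=1}^l\in\mathrm{Plm}_l(\mathcal F\upharpoonright M)$ with $s_1(1)\ge M(l)$, and all
$a_1,\dots,a_l\in[-1,1]$. For $1\le\xi<\omega_1$, $\mathcal{SM}_\xi(X)$ is the class of all sequences generated
in this way by restrictions to some $\mathcal F\upharpoonright M$ of families $(x_s)_{s\in\mathcal F}$ in $X$,
with $o(\mathcal F)=\xi$. Sequences are identified if they are isometrically equivalent, i.e.\ if they have the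
same values $\|\sum_ja_je_j\|_*$ for all finitely supported $a$.
\end{definition}

If $(x_s)_{s\in\mathcal F\upharpoonright M}$ generates $(e_n)$ and $N\in[M]^\infty$, then
$(x_s)_{s\in\mathcal F\upharpoonright N}$ generates $(e_n)$, because $N(l)\ge M(l)$. It is known that the
hierarchy is increasing: $\mathcal{SM}_\zeta(X)\subseteq\mathcal{SM}_\xi(X)$ for $1\le\zeta<\xi<\omega_1$.

\subsection{The question and the results}

The following question is from Argyros, Kanellopoulos and Tyros \cite{AKT}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a separable Banach space. Is there a countable ordinal $\xi$ such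
that $\mathcal{SM}_\zeta(X)=\mathcal{SM}_\xi(X)$ for every countable $\zeta>\xi$?}
\medskip

For $\ell_2$ with its usual norm one can take $\xi=1$. There the norm of $\sum a_jx_{s_j}$ is determined by inner
products. Iterated weak limits make these inner products asymptotically constant along suitable plegma tuples,
whatever $\mathcal F$ is, and so every spreading model of $\ell_2$ of any order is already one of order $1$
(Theorem~\ref{thm:B}(2)). Nevertheless the answer to the question is negative, and the counterexamples are as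
close to $\ell_2$ as one likes.

\begin{theorem}\label{thm:A}
For every $C\in(1,2]$ there is a norm on $\ell_2$ with $\|x\|_2\le\|x\|\le C\|x\|_2$ such that
$X=(\ell_2,\|\cdot\|)$ satisfies
\[
\mathcal{SM}_\zeta(X)\subsetneq\mathcal{SM}_\xi(X)\qquad\text{for all }1\le\zeta<\xi<\omega_1 .
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $C\in(1,2]$ and let $X$ be the space constructed for $C$ in Section~\ref{sec:space}, for which
Theorem~\ref{thm:A} holds.
\begin{enumerate}
\item There is $\kappa=\kappa(C)>0$ such that for every $1\le\xi<\omega_1$ there is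
$(e_n)\in\mathcal{SM}_\xi(X)$ with the following property: no $(e_n')$ for which some $b>0$ satisfies
\[
b\Big\|\sum a_je_j\Big\|\le\Big\|\sum a_je_j'\Big\|\le b(1+\kappa)\Big\|\sum a_je_j\Big\|
\quad\text{for all finitely supported }a
\]
belongs to $\bigcup_{\zeta<\xi}\mathcal{SM}_\zeta(X)$.
\item For the usual norm, $\mathcal{SM}_\xi(\ell_2)=\mathcal{SM}_1(\ell_2)$ for all $1\le\xi<\omega_1$. Hence
$C>1$ cannot be replaced by $C=1$ in Theorem~\ref{thm:A}.
\item $\bigcup_{1\le\xi<\omega_1}\mathcal{SM}_\xi(X)$, viewed as a subset of the Polish space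
$\mathbb R^{c_{00}(\mathbb Q)}$, is not analytic.
\end{enumerate}
\end{theorem}

Sequences are identified isometrically here, as in the question. Up to isomorphic equivalence the hierarchy of
our $X$ is trivial (Remark~\ref{rem:iso}), and we make no claim about an isomorphic version of the question.

\subsection{The idea on the smallest case}\label{ss:toy}

Let us see how order $2$ can produce more than order $1$. Fix $C\in(1,2]$ and put
\[
n_k=4^{k^2},\qquad \theta_k=Cn_k^{-1/2}\qquad(k\in\mathbb N).
\]
Let $Z$ be $\ell_2([\mathbb N]^2)$ with the norm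
\[
\|x\|=\max\Big\{\|x\|_2,\ \sup\theta_k\sum_{t\in A}|x(t)|\Big\},
\]
where the supremum is over all $k$ and all sets $A=\{t_1,\dots,t_m\}$ with $m\le n_k$ and $(t_1,\dots,t_m)$
plegma. By Cauchy--Schwarz, $\|x\|_2\le\|x\|\le C\|x\|_2$. If $(s_1,\dots,s_l)$ is a plegma tuple of pairs, then
the basis vectors $e_{s_j}$ of $Z$ satisfy
\[
\Big\|\sum_{j\le l}a_je_{s_j}\Big\|=\|a\|_*:=\max\Big\{\|a\|_2,\ \sup_k\theta_k\max_{|E|\le n_k}\sum_{j\in E}|a_j|\Big\},
\]
since subtuples of $(s_j)$ are plegma. So the basis $(e_j)$ of $(c_{00},\|\cdot\|_*)$ belongs to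
$\mathcal{SM}_2(Z)$. Note that $\|\sum_{j\le l}e_j\|_*\le C\sqrt l$, with equality for $l=n_k$.

\emph{No ordinary sequence of basis vectors of $Z$ generates $(e_j)$.} Suppose $y_n=e_{\psi(n)}$, $n\in M$, does,
with $\psi(n)\in[\mathbb N]^2$. If $\psi$ were constant on an infinite set, we would get
$\|\sum_{j\le l}e_j\|_*\ge l-\delta_l$, which is false for large $l$. So, passing to an infinite subset of $M$, we
may assume that $\psi$ is injective. Let $l=n_k$ with $k$ large and $n_1<\dots<n_l$ in $M$ with $n_1\ge M(l)$. Then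
$\|\sum_jy_{n_j}\|\ge C\sqrt l-\delta_l$ exceeds $\|\sum_jy_{n_j}\|_2=\sqrt l$; \emph{this is where $C>1$ is
used}. So the norm is computed by the second term, and there are $k'$ and $A$ with
$\theta_{k'}\,|A\cap\{\psi(n_j):j\le l\}|\ge\frac C2\sqrt l$. As $\theta_{k'}\le\theta_1=\frac C2$, at least
$\sqrt l\ge2$ of the $\psi(n_j)$ lie in $A$. The $n_j$ can be taken in any given infinite subset of $M$. Hence every
infinite subset of $M$ contains $n<n'$ such that
$(\psi(n),\psi(n'))$ or $(\psi(n'),\psi(n))$ is plegma, and Ramsey's theorem gives an infinite set on which the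
same alternative holds for all $n<n'$. The second one makes $\psi(n)(1)$ strictly decreasing, which is
impossible. The first one gives
\[
\psi(n)(1)<\psi(n')(1)<\psi(n)(2)\qquad\text{for all }n'>n,
\]
that is, infinitely many distinct integers $\psi(n')(1)$ below $\psi(n)(2)$, a contradiction.

Three things separate this computation from Theorem~\ref{thm:A}.

\emph{Higher orders.} We replace $[\mathbb N]^2$ by a regular thin family of order $\xi$ and ordinary sequences
by $\mathcal F$-sequences. The contradiction above becomes a comparison: a map $\psi$ on $\mathcal F$ that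
preserves plegma pairs, and along them does not decrease the cardinality of its values, takes $s$ to a set that is
not longer than $s$ and does not lie to the left of $s$, up to
a reindexing (Section~\ref{sec:paths}). So $\mathcal F$ is at least as complex as the family in which $\psi$ takes its values.

\emph{Arbitrary vectors.} The vectors $y_s$ need not be basis vectors. We show that if they generate the right
spreading model, then sufficiently many of them are small perturbations of $\pm$ basis vectors
(Sections~\ref{sec:generic} and~\ref{sec:rigid}). Here the lacunarity of $(n_k)$ enters.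

\emph{All $\xi$ at once.} There are uncountably many $\xi$, but a separable space has room for only countably many
basis vectors. We therefore index the basis by pairs $(\nu,t)$, where $t$ is a finite set and $\nu$ is a finite
approximation of the family to which $t$ is meant to belong (Section~\ref{sec:space}).

\section{Regular thin families}\label{sec:thin}

\subsection{Rank, goodness and colorings}

Let $\mathcal H$ be the set of all hereditary and spreading $R\subseteq[\mathbb N]^{<\infty}$ with
$\emptyset\in R$. Members of $\mathcal H$ need not be compact. For $R\in\mathcal H$,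
\begin{equation}\label{eq:star}
r\in R,\quad |t|\le|r|,\quad t(i)\ge r(i)\ (i\le|t|)\qquad\Longrightarrow\qquad t\in R,
\end{equation}
because $t$ is a spread of $\{r(1),\dots,r(|t|)\}\in R$. If $R\in\mathcal H$ is not compact, there is an infinite
$D\subseteq\mathbb N$ all of whose finite subsets are in $R$: a pointwise limit $D\notin R$ of members of $R$ has
all its finite subsets in $R$ by heredity, so it is not finite. Conversely, if all initial segments of some
infinite $D$ are in $R$, then they converge to $D\notin R$, and $R$ is not compact. In particular, a compact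
$R\in\mathcal H$ has no infinite strictly $\sqsubseteq$-increasing chain.

\begin{lemma}\label{lem:rank}
Let $K\in\mathcal H$ be compact.
\begin{enumerate}
\item[(a)] For $t\in[\mathbb N]^{<\infty}$, $t\in K'$ if and only if $t\cup\{m\}\in K$ for some $m>\max t$.
\item[(b)] All derivatives of $K$ are hereditary, spreading and compact. There is exactly one ordinal $\alpha$
with $K^{(\alpha)}=\{\emptyset\}$, and it is countable. We denote it by $\operatorname{rk}(K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $t$ is a limit of $w_n\in K$, $w_n\ne t$, then some $w_n$ properly extends $t$; with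
$m=\min(w_n\setminus t)$ we have $m>\max t$ and $t\cup\{m\}\subseteq w_n$, so $t\cup\{m\}\in K$. Conversely, if
$t\cup\{m\}\in K$, then $t\cup\{m'\}\in K$ for all $m'\ge m$, and these sets converge to $t\in K$.

(b) If $t\cup\{m\}\in K$ with $m>\max t$ and $t'\subseteq t$, then $t'\cup\{m\}\in K$; if $t'$ is a spread of $t$,
then $t'\cup\{m'\}$ is a spread of $t\cup\{m\}$ for large $m'$. By (a), $K'$ is hereditary and spreading; it is
closed. So either $K'=\emptyset$, or $K'\in\mathcal H$ is compact and the argument can be repeated. The three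
properties pass to intersections of decreasing sequences of derivatives. By induction they hold for all derivatives.

A nonempty countable compact
set has an isolated point by the Baire category theorem, so the derivatives of the countable set $K$ decrease
strictly until they are empty, which happens at a countable stage. By compactness the first empty derivative is
of the form $K^{(\alpha+1)}$. Then $K^{(\alpha)}$ is nonempty and compact without non-isolated points, hence
finite. It contains $\emptyset$ by heredity, and no other set, since a nonempty set has infinitely many spreads.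
Earlier derivatives are strictly larger and later ones are empty.
\end{proof}

For regular thin $\mathcal F$ we have $\widehat{\mathcal F}\in\mathcal H$, so that
$o(\mathcal F)=\operatorname{rk}(\widehat{\mathcal F})$. If
$\emptyset\in\mathcal F$, thinness gives $\mathcal F=\{\emptyset\}$ and $o(\mathcal F)=0$; so
$\emptyset\notin\mathcal F$ as soon as $o(\mathcal F)\ge1$.

Let $\mathcal F$ be regular thin with $o(\mathcal F)\ge1$. Call $L\in[\mathbb N]^\infty$ \emph{good} (for
$\mathcal F$) if $t\cup\{m\}\in\widehat{\mathcal F}$ whenever $t\in\widehat{\mathcal F}\setminus\mathcal F$,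
$t\subseteq L$, $m\in L$ and $m>\max t$. Infinite subsets of good sets are good.

\begin{lemma}\label{lem:thin}
Let $\mathcal F$ be regular thin with $o(\mathcal F)\ge1$.
\begin{enumerate}
\item[(a)] $\mathcal F$ is the set of $\sqsubseteq$-maximal elements of $\widehat{\mathcal F}$. If
$t\in\widehat{\mathcal F}\setminus\mathcal F$, then $t\cup\{m\}\in\widehat{\mathcal F}$ for all large $m$; in
particular $t\in(\widehat{\mathcal F})'$.
\item[(b)] Every $M\in[\mathbb N]^\infty$ contains a good $L\in[M]^\infty$. If $L$ is good, every $D\in[L]^\infty$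
has a unique initial segment in $\mathcal F$; we denote it by $\mathcal F(D)$.
\item[(c)] If $(s_1,s_2)\in\mathrm{Plm}_2(\mathcal F)$, then $|s_1|\le|s_2|$.
\item[(d)] For every $M\in[\mathbb N]^\infty$ and every finite coloring of
$\mathrm{Plm}_2(\mathcal F\upharpoonright M)$ there is $L\in[M]^\infty$ such that
$\mathrm{Plm}_2(\mathcal F\upharpoonright L)$ is monochromatic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $w$ be $\sqsubseteq$-maximal in $\widehat{\mathcal F}$, $w\subseteq s\in\mathcal F$, and suppose $w\ne s$.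
Then $|w|+1\le|s|$ and $w(i)\ge s(i)$ for $i\le|w|$, so $w\cup\{m\}\in\widehat{\mathcal F}$ for $m>\max s$ by
\eqref{eq:star}, contradicting maximality. So $w=s\in\mathcal F$. Conversely, suppose $t\in\mathcal F$ is not
maximal. Since $\widehat{\mathcal F}$ has no infinite strictly $\sqsubseteq$-increasing chain, $t$ is a proper initial
segment of some maximal $w$. Then $w\in\mathcal F$, contradicting thinness. Finally, if
$t\in\widehat{\mathcal F}\setminus\mathcal F$, then $t$ is not maximal, so by heredity
$t\cup\{m_0\}\in\widehat{\mathcal F}$ for some $m_0>\max t$, and $t\cup\{m\}\in\widehat{\mathcal F}$ for all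
$m\ge m_0$ by spreading. By Lemma~\ref{lem:rank}(a), $t\in(\widehat{\mathcal F})'$.

(b) Choose $L(1)<L(2)<\cdots$ in $M$ so that $L(n+1)$ exceeds the thresholds that (a) gives for the finitely many
$t\subseteq\{L(1),\dots,L(n)\}$ in $\widehat{\mathcal F}\setminus\mathcal F$ (for $L(1)$: the threshold of
$\emptyset$). Let $L$ be good and $D\in[L]^\infty$. If no initial segment of $D$ were in $\mathcal F$, then,
starting from $\emptyset\in\widehat{\mathcal F}\setminus\mathcal F$, goodness would put all initial segments of
$D$ in $\widehat{\mathcal F}$, contradicting compactness. Uniqueness is thinness.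

(c) If $|s_1|>|s_2|$, then, since $s_2(i)>s_1(i)$ for $i\le|s_2|$, \eqref{eq:star} gives
$s_2\cup\{m\}\in\widehat{\mathcal F}$ for large $m$, and $s_2$ is not maximal, contradicting (a).

(d) Let $\mathcal G=\{s_1\cup s_2:(s_1,s_2)\in\mathrm{Plm}_2(\mathcal F\upharpoonright M)\}$. By (c), if
$w=s_1\cup s_2=\{w_1<w_2<\cdots\}$, then $s_1=\{w_1,w_3,\dots,w_{2|s_1|-1}\}$. Suppose
$w\sqsubseteq w'=s_1'\cup s_2'$, both in $\mathcal G$. Then $s_1$ and $s_1'$ are initial segments of the set of
elements of $w'$ in odd places, so $s_1=s_1'$ by thinness of $\mathcal F$. Hence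
$s_2=w\setminus s_1\sqsubseteq w'\setminus s_1=s_2'$, so $s_2=s_2'$. Thus $\mathcal G$ is thin, and every
$w\in\mathcal G$ determines the pair $(s_1,s_2)$; so the coloring is a partition of $\mathcal G$. The
Nash-Williams theorem \cite{NW} states that for a finite partition of a thin family $\mathcal G$ and infinite $M$
there is $L\in[M]^\infty$ such that $\mathcal G\upharpoonright L$ lies in one piece.
\end{proof}

\subsection{The boundary of a hereditary family}

Every $R\in\mathcal H$ has a natural thin family attached to it, which consists of the sets that have just left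
$R$:
\[
F_R=\{t\ne\emptyset:\ t\notin R,\ t^-\in R\}.
\]
For example, if $k\ge1$ and $R$ consists of all sets with fewer than $k$ elements, then $F_R=[\mathbb N]^k$. Two
features make $F_R$ convenient. Whether $t\in F_R$ depends only on the members of $R$ that are contained in
$\{1,\dots,\max t\}$; and $F_R$ makes sense also when $R$ is not compact.

\begin{lemma}\label{lem:FR}
Let $R\in\mathcal H$.
\begin{enumerate}
\item[(a)] $F_R$ is thin. If $t_1,t_2\in F_R$ and $(t_1,t_2)$ is plegma, then $|t_1|\le|t_2|$ and
$\max t_1<\max t_2$.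
\item[(b)] If $R$ is compact, then $F_R$ is regular thin, $\widehat{F_R}=R\cup F_R$, and $(\widehat{F_R})'=R$.
Consequently $o(F_R)=1+\operatorname{rk}(R)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $t\in F_R$ were a proper initial segment of $t'\in F_R$, then $t\subseteq t'^-\in R$ and $t\in R$, a
contradiction. If $|t_1|>|t_2|$, then $\{t_1(1),\dots,t_1(|t_2|)\}\subseteq t_1^-\in R$ and $t_2(i)>t_1(i)$ for
$i\le|t_2|$, so $t_2\in R$ by spreading, a contradiction. Hence
$\max t_1=t_1(|t_1|)<t_2(|t_1|)\le\max t_2$.

(b) \emph{$\widehat{F_R}=R\cup F_R$.} Given $r\in R$, let $w$ be $\sqsubseteq$-maximal in $R$ with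
$r\sqsubseteq w$; it exists by compactness. For $m>\max w$ we have $w\cup\{m\}\notin R$, so $w\cup\{m\}\in F_R$
and $r\in\widehat{F_R}$. Conversely, let $w\subseteq t\in F_R$. If $\max t\notin w$, then $w\subseteq t^-$ and
$w\in R$. Otherwise $w^-\subseteq t^-$, so $w^-\in R$ and $w\in R\cup F_R$.

\emph{Spreading.} If $w'$ is a spread of $w\in F_R$, then $w'^-$ is a spread of $w^-\in R$. So $w'^-\in R$ and
$w'\in R\cup F_R$.

\emph{Compactness.} As $\widehat{F_R}\in\mathcal H$, it suffices to exclude an infinite $D$ with all initial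
segments in $R\cup F_R$. If an initial segment $u$ of $D$ were in $F_R$, the next one would be neither in $R$
(since $u\notin R$) nor in $F_R$ (same reason). So all initial segments of $D$ are in $R$, contradicting
compactness of $R$.

\emph{Derivative.} By Lemma~\ref{lem:rank}(a), $t\in(\widehat{F_R})'$ if and only if $t\cup\{m\}\in R\cup F_R$
for some $m>\max t$. Since $(t\cup\{m\})^-=t$, this forces $t\in R$; and if $t\in R$, it holds for every
$m>\max t$. So $(\widehat{F_R})'=R$, and
$(\widehat{F_R})^{(1+\operatorname{rk}(R))}=R^{(\operatorname{rk}(R))}=\{\emptyset\}$.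
\end{proof}

\begin{lemma}\label{lem:Ralpha}
For every $\alpha<\omega_1$ there is a compact $R_\alpha\in\mathcal H$ with $\operatorname{rk}(R_\alpha)=\alpha$.
Hence for every $1\le\xi<\omega_1$ there is a compact $R\in\mathcal H$ with $o(F_R)=\xi$.
\end{lemma}

\begin{proof}
Put $R_0=\{\emptyset\}$ and
$R_{\alpha+1}=\{\emptyset\}\cup\{\{n\}\cup t:\ t\in R_\alpha,\ t\subseteq(n,\infty)\}$. For limit $\alpha$ fix
$1\le\alpha_1<\alpha_2<\cdots\to\alpha$ and put
$R_\alpha=\{\emptyset\}\cup\bigcup_i\{t\in R_{\alpha_i}:\ t\ne\emptyset,\ i\le\min t\}$. We argue by induction.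

\emph{Heredity and spreading.} Let $w=\{n\}\cup t$ be as in the definition of $R_{\alpha+1}$. A subset of $w$
containing $n$ is $\{n\}\cup t'$ with $t'\subseteq t$. A nonempty $t'\subseteq t$ is
$\{\min t'\}\cup(t'\setminus\{\min t'\})$, where $t'\setminus\{\min t'\}\in R_\alpha$. A spread of $w$ is
$\{n'\}\cup t'$, where $t'\subseteq(n',\infty)$ is a spread of $t$. For limit $\alpha$, nonempty subsets and
spreads of $t$ have minimum at least $\min t$, so they stay in the same piece.

\emph{Compactness.} Write $K_n=\{w\in K:w\ne\emptyset,\ \min w=n\}$ for a family $K$. The set $(R_{\alpha+1})_n$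
is the image of the compact set $\{t\in R_\alpha:t\subseteq(n,\infty)\}$ under the continuous map
$t\mapsto\{n\}\cup t$, and $(R_\alpha)_n=\bigcup_{i\le n}(R_{\alpha_i})_n$ for limit $\alpha$. Both are compact,
and sets whose minima tend to $\infty$ converge to $\emptyset$.

\emph{Rank.} Derivatives are local on clopen sets: $(K\cap V)^{(\beta)}=K^{(\beta)}\cap V$ for $V$ clopen. For
the successor step, $w\mapsto w\setminus\{n\}$ is a homeomorphism of the clopen part $(R_{\alpha+1})_n$ of
$R_{\alpha+1}$ onto the clopen part $\{t\in R_\alpha:t\subseteq(n,\infty)\}$ of $R_\alpha$, whose $\alpha$-th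
derivative is $\{\emptyset\}$. So $R_{\alpha+1}^{(\alpha)}$ consists of the sets $\{n\}$ and of their limit
$\emptyset$, and $R_{\alpha+1}^{(\alpha+1)}=\{\emptyset\}$.

Let $\alpha$ be a limit. For closed sets $(A\cup B)'=A'\cup B'$, and by induction
$(A\cup B)^{(\beta)}=A^{(\beta)}\cup B^{(\beta)}$ (at limit stages because the derivatives decrease). So
$(R_\alpha^{(\beta)})_n=\bigcup_{i\le n}(R_{\alpha_i}^{(\beta)})_n=\emptyset$ for $\beta\ge\alpha_n$, whence
$R_\alpha^{(\alpha)}\subseteq\{\emptyset\}$. Conversely, let $\beta<\alpha$ and choose $\alpha_i>\beta$. Then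
$\emptyset\in R_{\alpha_i}^{(\beta+1)}$, so $R_{\alpha_i}^{(\beta)}$ contains nonempty sets with arbitrarily
large minimum. Those with minimum $n\ge i$ are in $R_\alpha^{(\beta)}$, by the formula for
$(R_\alpha^{(\beta)})_n$. As $R_\alpha^{(\beta)}$ is closed, it
contains $\emptyset$. So $\emptyset\in R_\alpha^{(\alpha)}$.

For the last claim use Lemma~\ref{lem:FR}(b) with $R=R_\alpha$, where $\alpha=\xi-1$ if $\xi$ is finite and
$\alpha=\xi$ if $\xi$ is infinite; then $1+\alpha=\xi$.
\end{proof}

\section{Maps that preserve plegma pairs}\label{sec:paths}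

In Section~\ref{ss:toy} a map $\psi:\mathbb N\to[\mathbb N]^2$ that takes pairs $n<n'$ to plegma pairs could not
exist, because infinitely many steps had to fit below $\psi(n)(2)$. In general $\psi$ will be defined on a
regular thin family, and we count steps along paths of plegma pairs.

Let $\mathcal F$ be regular thin with $o(\mathcal F)\ge1$, let $L$ be good and $L'=\{L(3n):n\in\mathbb N\}$. For
$E,G\in[L]^\infty$ write
\[
E\to G\qquad\text{if}\qquad E(j)<G(j)<E(j+1)\ \text{ for all }j .
\]
If $E\to G$, then $(\mathcal F(E),\mathcal F(G))$ is a plegma pair. The factor $3$ in $L'$ leaves room for sliding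
sets through $L$. Let $D=\{L(c_1)<L(c_2)<\cdots\}\subseteq L'$ be infinite; the $c_i$ are distinct multiples of
$3$, so they have gaps at least $3$ and $c_i\ge3i$. For $i\ge0$ and $0\le v<c_{i+1}$ let
\[
D^{i,v}=\{L(c_{i+j}-v):\ j\ge1\},
\]
that is, drop the first $i$ elements of $D$ and slide the rest $v$ places to the left in $L$. Since
$c_{i+j+1}-c_{i+j}\ge2$, we have
\begin{equation}\label{eq:moves}
D^{i,v}\to D^{i,v-1}\quad(v\ge1),\qquad\qquad D^{i,v}\to D^{i+1,v+1}.
\end{equation}
Indeed, the first relation says $c_{i+j}-v<c_{i+j}-v+1<c_{i+j+1}-v$, and the second one says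
$c_{i+j}-v<c_{i+j+1}-v-1<c_{i+j+1}-v$. For instance, if $c_j=3j$, the indices along
$D^{0,0}\to D^{1,1}\to D^{2,2}\to D^{2,1}\to D^{2,0}$ are
\[
(3,6,9,\dots)\to(5,8,11,\dots)\to(7,10,13,\dots)\to(8,11,14,\dots)\to(9,12,15,\dots).
\]

\begin{lemma}\label{lem:path}
If $s,s'\in\mathcal F\upharpoonright L'$ and $\max s<\min s'$, there is a finite sequence in
$\mathcal F\upharpoonright L$ from $s$ to $s'$ all of whose consecutive pairs are plegma. Every
$s\in\mathcal F\upharpoonright L'$ is the first member of a plegma pair of $\mathcal F\upharpoonright L$.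
\end{lemma}

\begin{proof}
Let $D$ be the union of $s$, $s'$ and the part of $L'$ beyond $\max s'$, and let $p=|s|$. By \eqref{eq:moves},
$D^{0,0}\to D^{1,1}\to\dots\to D^{p,p}\to D^{p,p-1}\to\dots\to D^{p,0}$. Apply $\mathcal F(\cdot)$ and note that
$\mathcal F(D^{0,0})=\mathcal F(D)=s$ and $\mathcal F(D^{p,0})=s'$. For the second claim use
$D^{0,0}\to D^{1,1}$ for any infinite $D\subseteq L'$ with $s\sqsubseteq D$.
\end{proof}

For $q\subseteq\mathbb N$ write $L'(q)=\{L'(n):n\in q\}$.

\begin{lemma}\label{lem:count}
Let $\psi$ assign a nonempty finite subset of $\mathbb N$ to each $s\in\mathcal F\upharpoonright L$ that occurs in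
some plegma pair
of $\mathcal F\upharpoonright L$, in such a way that for every plegma pair $(s_1,s_2)$ of
$\mathcal F\upharpoonright L$ the pair $(\psi(s_1),\psi(s_2))$ is plegma and $|\psi(s_1)|\le|\psi(s_2)|$. If
$s=L'(q)\in\mathcal F\upharpoonright L'$, then
\[
|\psi(s)|\le|q|\qquad\text{and}\qquad\psi(s)(i)\ge q(i)\quad\text{for }i\le|\psi(s)|.
\]
\end{lemma}

\begin{proof}
Let $p=|s|=|q|$, let $D=\{L(c_j):j\ge1\}\subseteq L'$ be infinite with $s\sqsubseteq D$, and put
$s_r=\mathcal F(D^{r,r})$. So $s_0=s$, and $(s_r,s_{r+1})$ is plegma for all $r$ by \eqref{eq:moves}. Let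
$i\le|\psi(s)|$. We claim that
\begin{equation}\label{eq:count}
\psi(s)(i)\ge c_i-i+1 .
\end{equation}
Since $|\psi(s_r)|$ does not decrease with $r$, all $\psi(s_r)$ have at least $i$ elements, and condition (ii) of
plegma pairs gives
\[
\psi(s_{i-1})(1)\le\psi(s_{i-2})(2)\le\dots\le\psi(s_0)(i)=\psi(s)(i).
\]
On the other hand, $s_{i-1}=\mathcal F(D^{i-1,i-1})$ is the end of a long path: along
\[
D^{i-1,c_i-1}\to D^{i-1,c_i-2}\to\dots\to D^{i-1,i-1},
\]
which has $c_i-i$ steps, the integer $\psi(\mathcal F(\cdot))(1)\ge1$ strictly increases by condition (i). So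
$\psi(s_{i-1})(1)\ge c_i-i+1$, and \eqref{eq:count} follows.

If $|\psi(s)|\ge p+1$, apply \eqref{eq:count} with $i=p+1$. Only $c_1,\dots,c_p$ are determined by $s$, so
$c_{p+1}$ can be made arbitrarily large by the choice of $D$, which contradicts the fact that $\psi(s)(p+1)$ is a
fixed number. So $|\psi(s)|\le p$. For $i\le|\psi(s)|$ we have $c_i=3q(i)$ and $q(i)\ge i$, so
$\psi(s)(i)\ge3q(i)-i+1>q(i)$.
\end{proof}

\section{Generic plegma tuples, and Hilbert space}\label{sec:generic}

Let $\Lambda$ be a countable set and $|y|$ the coordinatewise absolute value of $y\in\ell_2(\Lambda)$. We need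
plegma tuples along which a bounded family $(y_s)$ in $\ell_2(\Lambda)$ has predictable inner products. For
$\mathcal F=[\mathbb N]^2$ one takes the iterated weak limit $v=\lim_m\lim_ny_{\{m,n\}}$ and chooses the
elements of the tuple in the order $s_1(1),s_2(1),\dots,s_l(1),s_1(2),\dots,s_l(2)$, so that each choice brings the
inner products with the other members of the tuple close to their limits. This is exactly the order that plegma
tuples require. In general we iterate
limits along a well-founded tree. We also carry along an auxiliary bounded function $H\ge0$, which in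
Section~\ref{sec:rigid} measures the typical size of the coordinates of $y_s$; the dichotomy (G3) says that
either $H$ is bounded below on the tuple, or its positive values on the tuple have very different magnitudes.

\begin{lemma}\label{lem:generic}
Let $\mathcal F$ be regular thin with $o(\mathcal F)\ge1$, let $N$ be good, let
$(y_s)_{s\in\mathcal F\upharpoonright N}$ be bounded in $\ell_2(\Lambda)$, and let
$H:\mathcal F\upharpoonright N\to[0,\infty)$ be bounded. There are $v\in\ell_2(\Lambda)$, $\rho\ge\|v\|_2$ and
$\eta\ge0$ such that for all $l,m_0\in\mathbb N$ and $\varepsilon>0$ there is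
$(s_j)_{j\le l}\in\mathrm{Plm}_l(\mathcal F\upharpoonright N)$ with all elements at least $m_0$ and the
following properties, for all $i\ne j$ in (G1) and for all $j$ in (G2).
\begin{itemize}
\item[(G1)] $\big|\langle|y_{s_i}|,|y_{s_j}|\rangle-\|v\|_2^2\big|\le\varepsilon$ and
$\big|\langle y_{s_i},y_{s_j}\rangle-\|v\|_2^2\big|\le\varepsilon$.
\item[(G2)] $\big|\langle y_{s_j},v\rangle-\|v\|_2^2\big|\le\varepsilon$ and
$\big|\|y_{s_j}\|_2-\rho\big|\le\varepsilon$.
\item[(G3)] If $\eta>0$, then $H(s_j)\ge\eta/2$ for all $j$. If $\eta=0$, then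
$H(s_i)/H(s_j)\notin[\frac1{16},16]$ whenever $i\ne j$ and $H(s_i),H(s_j)>0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal T=\{t\in\widehat{\mathcal F}:t\subseteq N\}$, a tree under $\sqsubseteq$. By
Lemma~\ref{lem:thin}(a) and goodness, its terminal nodes are the members of $\mathcal F\upharpoonright N$, and every
other $t\in\mathcal T$ has all $t\cup\{m\}$, $m\in N$, $m>\max t$, as its immediate successors. By compactness
$\mathcal T$ has no infinite branch. Fix a nonprincipal ultrafilter $U$ on $\mathbb N$ with $N\in U$. By recursion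
on the well-founded tree $\mathcal T$ we define $y_t\in\ell_2(\Lambda)$ and $\rho_t,H_t\ge0$: at terminal nodes
$s$ they are $y_s$, $\|y_s\|_2$, $H(s)$, and at other nodes
\[
y_t=\text{w-}\lim_{m\to U}y_{t\cup\{m\}},\qquad \rho_t=\lim_{m\to U}\rho_{t\cup\{m\}},\qquad
H_t=\lim_{m\to U}H_{t\cup\{m\}} .
\]
The limits exist by boundedness. Since coordinates converge and the vectors are bounded, also
$|y_{t\cup\{m\}}|\to|y_t|$ weakly along $U$. By weak lower semicontinuity of the norm and recursion,
$\rho_t\ge\|y_t\|_2$ for all $t$. Put $v=y_\emptyset$, $\rho=\rho_\emptyset$, $\eta=H_\emptyset$.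

Given $l,m_0,\varepsilon$, start with $t_1=\dots=t_l=\emptyset$. In rounds $1,2,\dots$, for $j=1,\dots,l$ in this
order: if $t_j\notin\mathcal F$, replace $t_j$ by $t_j\cup\{m\}$, where $m\in N$, $m\ge m_0$, exceeds all previously
chosen elements. Since $\mathcal T$ has no infinite branch, this stops with members $s_1,\dots,s_l$ of
$\mathcal F\upharpoonright N$. The element $s_j(k)$ is the one chosen for $j$ in round $k$, so $(s_j)$ is plegma.
At the $\tau$-th replacement, say of $t_j$, we moreover choose $m$ such that for all $i\ne j$ each of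
\[
\langle|y_{t_j}|,|y_{t_i}|\rangle,\qquad\langle y_{t_j},y_{t_i}\rangle,\qquad\langle y_{t_j},v\rangle,\qquad\rho_{t_j}
\]
changes by at most $\varepsilon2^{-\tau}$, and
\begin{itemize}
\item if $H_{t_j}>0$, then $H_{t_j\cup\{m\}}/H_{t_j}\in[1-2^{-\tau-2},1+2^{-\tau-2}]$;
\item if $H_{t_j}=0$, then $H_{t_j\cup\{m\}}\le2^{-10}\min\{H_{t_i}:i\ne j,\ H_{t_i}>0\}$ (no condition if the set
is empty).
\end{itemize}
Each of these finitely many conditions holds for $U$-almost all $m$, so the choice is possible.

The first two quantities start at $\|v\|_2^2$ (for the first one, because $\langle|v|,|v|\rangle=\|v\|_2^2$), the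
third one at $\|v\|_2^2$ and the last one at $\rho$. Summing the changes gives (G1) and (G2). For (G3) note that
$\prod_\tau(1+2^{-\tau-2})\le e^{1/4}<2$ and $\prod_\tau(1-2^{-\tau-2})\ge1-\sum_\tau2^{-\tau-2}=\frac34$. So once
$H_{t_j}$ is positive, it stays positive, and the ratio of each later value to each
earlier positive one lies in $[\frac12,2]$. If $\eta>0$, this gives $H(s_j)\ge\eta/2$. Let $\eta=0$ and
$H(s_i),H(s_j)>0$, and suppose
that $H_{t_i}$ became positive at an earlier replacement than $H_{t_j}$. When $H_{t_j}$ became positive, its new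
value was at most $2^{-10}$ times the value of $H_{t_i}$ at that time, which is at most $2H(s_i)$. So
$H(s_j)\le2\cdot2^{-10}\cdot2H(s_i)=2^{-8}H(s_i)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $(y_s)_{s\in\mathcal F\upharpoonright M}$ in $\ell_2$ with its usual norm generate $(e_n)$,
$o(\mathcal F)\ge1$. We may assume that $M$ is good. By \eqref{eq:gen} with $l=1$ the family is bounded. Apply
Lemma~\ref{lem:generic} with $N=M$ and $H=0$. Given $a\in[-1,1]^l$, take tuples of length $l'\ge l$ with
$m_0=M(l')$, use the coefficients $(a_1,\dots,a_l,0,\dots,0)$ in \eqref{eq:gen}, and let $\varepsilon\to0$ and then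
$l'\to\infty$. Expanding the square of $\|\sum_ja_jy_{s_j}\|_2$ we get
\begin{equation}\label{eq:form}
\Big\|\sum_ja_je_j\Big\|_*^2=\|v\|_2^2\Big(\sum_ja_j\Big)^2+\big(\rho^2-\|v\|_2^2\big)\sum_ja_j^2 .
\end{equation}
By homogeneity this holds for all finitely supported $a$. The ordinary sequence $x_n=v'+\beta u_n$, with $(u_n)$
orthonormal, $v'\perp u_n$ for all $n$, $\|v'\|_2=\|v\|_2$ and $\beta^2=\rho^2-\|v\|_2^2\ge0$, satisfies
$\|\sum_ja_jx_{n_j}\|_2^2=\|v'\|_2^2(\sum_ja_j)^2+\beta^2\sum_ja_j^2$ for all $n_1<\dots<n_l$, so it generates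
$(e_n)$ as a $[\mathbb N]^1$-spreading model. Hence $\mathcal{SM}_\xi(\ell_2)\subseteq\mathcal{SM}_1(\ell_2)$; the
reverse inclusion is known. For $C=1$ the only norm allowed in Theorem~\ref{thm:A} is the usual one.
\end{proof}

\section{The space}\label{sec:space}

We now build a space that contains a copy of the construction of Section~\ref{ss:toy} for every $R\in\mathcal H$,
with basis vectors indexed by $F_R$. There are too many $R$, but to know that $t\in F_R$ one only needs the trace
of $R$ on $\{1,\dots,\max t\}$. For $R\in\mathcal H$ and $n\ge0$ put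
\[
R|n=\big(n,\ R\cap\mathcal P(\{1,\dots,n\})\big),\qquad \mathcal U=\{R|n:\ R\in\mathcal H,\ n\ge0\}.
\]
We call the elements of $\mathcal U$ \emph{codes}. For a code $\nu=(n,S)$ put $|\nu|=n$, and write $\nu\prec R$ if
$\nu=R|n$. For codes $\nu=(n,S)$ and $\nu'=(n',S')$ write $\nu\preceq\nu'$ if $n\le n'$ and
$S=S'\cap\mathcal P(\{1,\dots,n\})$. The relation $\preceq$ is transitive, and
\begin{equation}\label{eq:codes}
\nu,\nu'\prec R,\ |\nu|\le|\nu'|\ \Longrightarrow\ \nu\preceq\nu';\qquad\qquad
\nu\preceq\nu'\prec R\ \Longrightarrow\ \nu\prec R .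
\end{equation}
For each $n$ the number of codes $\nu$ with $|\nu|=n$ is finite and at least one. Enumerate
$\mathcal U=\{\nu_k:k\in\mathbb N\}$
without repetitions; then $|\nu_k|\to\infty$. For $R\in\mathcal H$ let
\[
I_R=\{k:\ \nu_k\prec R\},
\]
which is infinite, since it contains one $k$ for each code $R|n$.

Let $\Lambda$ be the set of all pairs $(R|\max t,\,t)$ with $R\in\mathcal H$ and $t\in F_R$. It is countable, and it
is infinite, since it contains $(R|m,\{m\})$ for $R=\{\emptyset\}$ and all $m$. Since whether $t\in F_R$ depends only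
on $R|\max t$,
\begin{equation}\label{eq:Lambda}
(\nu,t)\in\Lambda,\ \nu\prec R'\quad\Longrightarrow\quad|\nu|=\max t\ \text{ and }\ t\in F_{R'} .
\end{equation}

Fix $C\in(1,2]$ and, as in Section~\ref{ss:toy}, let $n_k=4^{k^2}$ and $\theta_k=Cn_k^{-1/2}=C2^{-k^2}$. Then
$\theta_k\downarrow0$ and $\theta_k\le1$.

\begin{definition}
A nonempty finite $A\subseteq\Lambda$ is \emph{admissible of type $k$} if
$A=\{(\nu^1,t_1),\dots,(\nu^m,t_m)\}$ with $m\le n_k$, $(t_1,\dots,t_m)$ plegma, and there is
$R'\in\mathcal H$, called a \emph{witness}, with $\nu_k\prec R'$ and $\nu^j\prec R'$ for all $j$. On $\ell_2(\Lambda)$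
put
\[
\|x\|=\max\Big\{\|x\|_2,\ \sup\Big\{\theta_k\sum_{\lambda\in A}|x(\lambda)|:\ k\in\mathbb N,\
A\text{ admissible of type }k\Big\}\Big\}.
\]
\end{definition}

Let $X=(\ell_2(\Lambda),\|\cdot\|)$. As
$\theta_k\sum_A|x|\le\theta_k|A|^{1/2}\|x\|_2\le C\|x\|_2$, we have $\|x\|_2\le\|x\|\le C\|x\|_2$. Since $\Lambda$
is countably infinite, $X$ is a renorming of $\ell_2$.

The codes enter twice. The common witness forces the vectors in $A$ to talk about the same $R'$. Without it,
$A$ would only see the sets $t$, and every nonempty $t$ belongs to some $F_R$ (for instance with $R$ the family of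
sets with fewer than $|t|$ elements), so nothing could be read off. The code $\nu_k$ carried by the type makes the
spreading model remember $R$: for $R\in\mathcal H$ let $e^R$ be the unit vector basis $(e_j)$ of $c_{00}$ with the
norm
\[
\|a\|_R=\max\Big\{\|a\|_2,\ \sup_{k\in I_R}\theta_k\max_{|E|\le n_k}\sum_{j\in E}|a_j|\Big\}.
\]
Then $\|e_j\|_R=1$, $\|a\|_R\le C\|a\|_2$, and
\begin{equation}\label{eq:eR}
\Big\|\sum_{j\le l}e_j\Big\|_R\le C\sqrt l\ \text{ for all }l,\qquad
\Big\|\sum_{j\le n_k}e_j\Big\|_R=C\sqrt{n_k}\ \text{ for }k\in I_R .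
\end{equation}

\begin{proposition}\label{prop:upper}
If $R\in\mathcal H$ is compact, then $e^R\in\mathcal{SM}_{o(F_R)}(X)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:FR}(b), $F_R$ is regular thin with $o(F_R)\ge1$. For $s\in F_R$ let $x_s$ be the unit vector at
$(R|\max s,s)\in\Lambda$. The only point to worry about is the types $k\notin I_R$. We shall see that a set of such a
type contains $(R|\max s,s)$ only if $|\nu_k|>\max s$; if $s$ is far out, this makes $k$ large and $\theta_k$ small.

Let $r(m)=\min\{k:|\nu_k|>m\}$; then $r(m)\to\infty$, and we can choose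
$M\in[\mathbb N]^\infty$ with $l\,\theta_{r(M(l))}\le1/l$ for all $l$. Let
$(s_j)_{j\le l}\in\mathrm{Plm}_l(F_R\upharpoonright M)$ with $s_1(1)\ge M(l)$, let $a\in[-1,1]^l$,
$\lambda_j=(R|\max s_j,s_j)$ and $x=\sum_ja_jx_{s_j}$. The $\lambda_j$ are distinct, so $\|x\|_2=\|a\|_2$.

If $k\in I_R$ and $\emptyset\ne E\subseteq\{1,\dots,l\}$, $|E|\le n_k$, then $\{\lambda_j:j\in E\}$ is admissible of
type $k$ with witness $R$. So $\|x\|\ge\|a\|_R$.

Conversely, let $A$ be admissible of type $k$ and contain some $\lambda_j$. If $k\in I_R$, then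
$\theta_k\sum_A|x|\le\|a\|_R$, since $|A|\le n_k$. Let $k\notin I_R$, and let $R'$ be a witness. If
$|\nu_k|\le\max s_j$, then $\nu_k\preceq R|\max s_j$, since both codes are $\prec R'$, and so $\nu_k\prec R$ by
\eqref{eq:codes}, a contradiction. So $|\nu_k|>\max s_j\ge M(l)$, hence $k\ge r(M(l))$ and
$\theta_k\sum_A|x|\le\theta_{r(M(l))}\,l\le1/l$. Altogether $\big|\|x\|-\|a\|_R\big|\le1/l$.
\end{proof}

Theorem~\ref{thm:A} now requires that $e^R$ be generated by no family of smaller order. Let
\[
\kappa=\min\{10^{-6},(C-1)/8\}.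
\]
Since $C\le2$,
\begin{equation}\label{eq:kappa}
C(1-2\kappa)\ge C-\tfrac{C(C-1)}4\ge\tfrac{C+1}2>1 .
\end{equation}

\begin{proposition}\label{prop:lower}
Let $R\in\mathcal H$, let $\mathcal F$ be regular thin with $o(\mathcal F)\ge1$, and let
$(y_s)_{s\in\mathcal F\upharpoonright M}$ in $X$ generate $(e_n)$ as an $\mathcal F$-spreading model, where
\begin{itemize}
\item[(h1)] $\|e_n\|_*\le1$ for all $n$;
\item[(h2)] $\frac1l\big\|\sum_{j\le l}e_j\big\|_*\to0$ as $l\to\infty$;
\item[(h3)] $\big\|\sum_{j\le n_k}e_j\big\|_*\ge C(1-\kappa)\sqrt{n_k}$ for all $k$ in an infinite set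
$I\subseteq I_R$.
\end{itemize}
Then $R$ is compact (so that $F_R$ is regular thin) and $o(\mathcal F)\ge o(F_R)$.
\end{proposition}

By \eqref{eq:eR}, $(e_n)=e^R$ satisfies (h1)--(h3) with $I=I_R$. The next two sections prove the proposition.
Condition (h2) forces weak limits to vanish; (h1) and (h3) force sufficiently many $y_s$ to be close to $\pm$ a basis
vector; and $I\subseteq I_R$ tells us that the code of this basis vector is a code of $R$.

\section{Rigidity}\label{sec:rigid}

In Sections~\ref{sec:rigid} and~\ref{sec:reading} we fix $R$, $\mathcal F$, $M$, $(y_s)$, $(e_n)$, $(\delta_l)$ and $I$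
as in Proposition~\ref{prop:lower}. Passing to an infinite subset of $M$ we assume that $M$ is good. By (h1) and
\eqref{eq:gen} with $l=1$, $\|y_s\|_2\le\|y_s\|\le1+\delta_1$ for $s\in\mathcal F\upharpoonright M$. Let
$\varphi(s)$ be the unique $\lambda\in\Lambda$ with $|y_s(\lambda)|\ge\frac9{10}$, if there is exactly one such
$\lambda$; otherwise $\varphi(s)$ is undefined.

\begin{proposition}\label{prop:rigid}
For every $N\in[M]^\infty$, every $m_0$ and all sufficiently large $k\in I$ there are
$(s_j)_{j\le n_k}\in\mathrm{Plm}_{n_k}(\mathcal F\upharpoonright N)$ with all elements at least $m_0$, an admissible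
$A$ of type $k$, and $i<j$ such that $\varphi(s_i),\varphi(s_j)$ are defined, distinct, and belong to $A$.
\end{proposition}

The idea is this. Let $l=n_k$. Nearly orthogonal vectors $y_{s_1},\dots,y_{s_l}$ of norm at most about $1$ have a sum
$x$ of $\ell_2$-norm at most about $\sqrt l$, and (h3) says that the $X$-norm of $x$ is nearly the largest possible,
$C\sqrt l$. So the Cauchy--Schwarz inequality $\theta_{k'}\sum_A|x|\le C\|x\|_2$ is nearly an equality for some $A$,
of some type $k'$. This means that, up to an $\ell_2$-error that is small compared with $\sqrt l$, $x$ has constant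
modulus $h=\sqrt{n_k/n_{k'}}=2^{k^2-k'^2}$ on $A$ and vanishes off
$A$. So most $y_{s_j}$ are nearly flat vectors of height $h$. If $k'=k$, then $h=1$ and such a flat vector is
$\pm$ a basis vector.

We must exclude $k'\ne k$. If $k'<k$, then $h$ is too large for vectors of norm about $1$. The case $k'>k$ is not
automatic. With $n_k=4^k$ instead of $4^{k^2}$,
the sum of $n_k$ disjoint vectors $\frac12(e_{\lambda_1}+\dots+e_{\lambda_4})$ could be normed by a set of type
$k+1$, as $\theta_{k+1}\cdot4n_k\cdot\frac12=C\sqrt{n_k}$. The remedy is that the height of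
$y_s$ has nothing to do with $k$. It is either bounded below on generic tuples, which is incompatible with
$h=2^{k^2-k'^2}\le2^{-2k-1}$ for large $k$; or it takes very different values within the tuple, while all flat vectors
above have the same height.

\begin{proof}
For $s\in\mathcal F\upharpoonright M$ define the height
\[
H(s)=\sup\Big\{h'\ge0:\ \sum_{|y_s(\lambda)|\ge h'}|y_s(\lambda)|^2\ge\tfrac12\Big\},\qquad\sup\emptyset=0 .
\]
The set in braces is closed downward; $H(s)\le\|y_s\|_2\le1+\delta_1$; and $H(s)>0$ if $\|y_s\|_2^2>\frac12$. Let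
$v,\rho,\eta$ be given by Lemma~\ref{lem:generic} for $N$, $(y_s)_{s\in\mathcal F\upharpoonright N}$ and $H$.

\smallskip
\emph{$v=0$ and $\rho\le1$.} Take a tuple of Lemma~\ref{lem:generic} of length $l$ with $m_0\ge M(l)$. By (G2) and
\eqref{eq:gen},
\[
l(\|v\|_2^2-\varepsilon)\le\Big\langle\sum_{j\le l}y_{s_j},v\Big\rangle\le\|v\|_2\Big\|\sum_{j\le l}y_{s_j}\Big\|
\le\|v\|_2\Big(\Big\|\sum_{j\le l}e_j\Big\|_*+\delta_l\Big).
\]
Let $\varepsilon\to0$, divide by $l$ and let $l\to\infty$; by (h2), $v=0$. By (h1) and \eqref{eq:gen} with a single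
nonzero coefficient $1$, $\rho-\varepsilon\le\|y_{s_j}\|_2\le\|y_{s_j}\|\le1+\delta_l$; let $\varepsilon\to0$ and
$l\to\infty$.

\smallskip
\emph{Setup.} Let $k\in I$ and $l=n_k$, and take a tuple of Lemma~\ref{lem:generic} with $\varepsilon=l^{-5}$ and
with elements at least $\max(m_0,M(l))$. Below, ``for $k$ large'' never refers to the tuple: how large $k$ has to be
depends only on $C$, $(\delta_n)$ and $\eta$, which are fixed before $k$ is chosen. Let $x=\sum_{j\le l}y_{s_j}$. By
(h3), $\|x\|\ge C(1-\kappa)\sqrt l-\delta_l$.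

\smallskip
\emph{Disjointification.} Put $\lambda\in B_j$ if $j$ is the least index that maximizes $|y_{s_j}(\lambda)|$. The sets
$B_1,\dots,B_l$ partition $\Lambda$. Let $z_j=y_{s_j}1_{B_j}$ and $z=\sum_jz_j$. If $\lambda\notin B_j$, then
$|y_{s_j}(\lambda)|^2\le\sum_{i\ne j}|y_{s_i}(\lambda)||y_{s_j}(\lambda)|$. Summing over $\lambda\notin B_j$ and
using (G1) with $v=0$, we get $\|y_{s_j}-z_j\|_2^2\le l\cdot l^{-5}$, that is,
\[
\|y_{s_j}-z_j\|_2\le l^{-2}.
\]
Hence $\|x-z\|\le2\|x-z\|_2\le2/l$ and $\|z\|\ge C(1-\kappa)\sqrt l-\delta_l-2/l$. By (G2) and $\rho\le1$,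
$\|z_j\|_2\le\|y_{s_j}\|_2\le1+l^{-5}$. Since the $z_j$ have disjoint supports, $\|z\|_2\le\sqrt l\,(1+l^{-5})$. For
$k$ large, by \eqref{eq:kappa}, $\|z\|>C(1-2\kappa)\sqrt l>\|z\|_2$. So there are $k'$ and $A$, admissible of type
$k'$, with
\begin{equation}\label{eq:norming}
\theta_{k'}\sum_{\lambda\in A}|z(\lambda)|\ge C(1-2\kappa)\sqrt l .
\end{equation}

\smallskip
\emph{Flatness.} Let $m=n_{k'}$, $h=\sqrt{l/m}$, $A_j=A\cap B_j$, and $g_j=h\,\mathrm{sgn}(z_j)1_{A_j}$, where
$\mathrm{sgn}(0)=1$. By \eqref{eq:norming}, $\sum_j\sum_{A_j}|z_j|\ge(1-2\kappa)\sqrt{ml}$, and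
$\sum_j|A_j|=|A|\le m$. Therefore
\begin{align*}
\sum_j\|z_j-g_j\|_2^2&=\sum_j\|z_j\|_2^2-2h\sum_j\sum_{A_j}|z_j|+h^2\sum_j|A_j|\\
&\le l(1+3l^{-5})-2l(1-2\kappa)+l\ \le\ 5\kappa l
\end{align*}
for $k$ large. So at most $5\cdot10^4\kappa l\le l/20$ indices $j$ have $\|z_j-g_j\|_2>\frac1{100}$. Call the others
\emph{fine}. There are at least $l/2\ge2$ fine indices, and for $k$ large
\[
\|y_{s_j}-g_j\|_2\le\tfrac1{100}+l^{-2}\le\tfrac1{50}\qquad(j\text{ fine}).
\]
Also, the left-hand side of \eqref{eq:norming} is at most $C\|z\|_2$, so $\|z\|_2\ge(1-2\kappa)\sqrt l$ and some $j$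
has $\|y_{s_j}\|_2\ge\|z_j\|_2\ge1-2\kappa$. By (G2), for $k$ large all $i$ satisfy
$\|y_{s_i}\|_2\ge1-2\kappa-2l^{-5}\ge0.99$. In particular all $H(s_i)>0$, and $0.97\le\|g_j\|_2\le1.03$ for fine $j$.

\smallskip
\emph{For fine $j$, $h/2\le H(s_j)\le2h$.} Write $y=y_{s_j}$, $g=g_j$; recall that $|g|=h1_{A_j}$. Where $|y|\ge2h$,
we have $|y-g|\ge|y|/2$, so $\sum_{|y|\ge2h}|y|^2\le4\cdot50^{-2}<\frac12$ and $H(s_j)\le2h$. Let
$S=\{|y|\ge h/2\}$. On $A_j\setminus S$ we have $|y-g|\ge|g|/2$, so $\|g1_{\Lambda\setminus S}\|_2\le0.04$ and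
$\|y1_S\|_2\ge\|g1_S\|_2-0.02\ge0.97-0.04-0.02=0.91$. Since $0.91^2>\frac12$, $H(s_j)\ge h/2$.

\smallskip
\emph{$k'=k$ for $k$ large.} First, $\eta>0$. Otherwise two fine indices $i\ne j$ would have
$H(s_i)/H(s_j)\in[\frac14,4]$, contradicting (G3). Now $h=2^{k^2-k'^2}$. If $k'<k$, then $h\ge2^{2k-1}\ge8$ for
$k\ge2$, while $h\le2H(s_j)\le2\|y_{s_j}\|_2<3$ for fine $j$. If $k'>k$, then $h\le2^{-2k-1}$, while
$h\ge H(s_j)/2\ge\eta/4$ for fine $j$; this is impossible for $k$ large, since $\eta$ does not depend on $k$.

\smallskip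
\emph{Conclusion.} So $A$ is admissible of type $k$, $h=1$, and $\sqrt{|A_j|}=\|g_j\|_2\in[0.97,1.03]$ for fine $j$.
Hence $|A_j|=1$, say $A_j=\{\lambda_j\}$, and $y_{s_j}$ is within $\frac1{50}$ in $\ell_2$-norm of plus or minus the
unit vector at $\lambda_j$. So $|y_{s_j}(\lambda_j)|\ge0.98$, all other coordinates of $y_{s_j}$ are at most $0.02$ in
modulus, and $\varphi(s_j)=\lambda_j\in A$. Distinct fine indices give distinct $\lambda_j$, because the $B_j$ are
disjoint.
\end{proof}

\section{Reading off the order}\label{sec:reading}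

When $\varphi(s)$ is defined, write $\varphi(s)=(\nu(s),\psi(s))$.

\subsection{A set on which $\psi$ preserves plegma pairs}

Proposition~\ref{prop:rigid} finds pairs in good position inside every $N$; as in the smallest case, we
homogenize. Color $(s_1,s_2)\in\mathrm{Plm}_2(\mathcal F\upharpoonright M)$ by
\begin{itemize}
\item $1$ if $\varphi(s_1),\varphi(s_2)$ are defined, $\nu(s_1),\nu(s_2)\prec R'$ for some $R'\in\mathcal H$, and
$(\psi(s_1),\psi(s_2))$ is plegma;
\item $2$ if the same holds with $(\psi(s_2),\psi(s_1))$ plegma instead;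
\item $0$ otherwise.
\end{itemize}
Colors $1$ and $2$ exclude each other, as one sees from the first elements. By Lemma~\ref{lem:thin}(d) there is
$L\in[M]^\infty$ such that $\mathrm{Plm}_2(\mathcal F\upharpoonright L)$ is monochromatic; $L$ is good, since $M$ is.
Proposition~\ref{prop:rigid} with $N=L$ gives a plegma pair $(s_i,s_j)$ in $\mathcal F\upharpoonright L$ such that
$\varphi(s_i)\ne\varphi(s_j)$ belong
to one admissible set. Their codes have a common witness, and their second coordinates, in one of the two orders,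
form a plegma pair. So the color is $1$ or $2$. Put $E_i=\{L(i+2j):j\ge1\}$ for $i\ge0$. Then $E_i\to E_{i+1}$, so
$(\mathcal F(E_i),\mathcal F(E_{i+1}))$ is plegma for every $i$. Color $2$ would make $\psi(\mathcal F(E_i))(1)$
strictly decreasing in $i$, which is impossible. So \emph{every plegma pair $(s_1,s_2)$ of
$\mathcal F\upharpoonright L$ has color $1$}. For such a pair $\psi(s_1),\psi(s_2)\in F_{R'}$ by \eqref{eq:Lambda}, so
Lemma~\ref{lem:FR}(a) and \eqref{eq:codes} give
\begin{equation}\label{eq:mono}
|\psi(s_1)|\le|\psi(s_2)|,\qquad|\nu(s_1)|=\max\psi(s_1)<\max\psi(s_2)=|\nu(s_2)|,\qquad\nu(s_1)\preceq\nu(s_2).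
\end{equation}

\subsection{The values of $\psi$ lie in $F_R$}

The family $R'$ above depends on the pair. It is only now that we use that the types in (h3) belong to $I_R$. Let
$L'=\{L(3n):n\in\mathbb N\}$ and $s\in\mathcal F\upharpoonright L'$. By Lemma~\ref{lem:path}, $s$ occurs in a plegma
pair of $\mathcal F\upharpoonright L$, so $\varphi(s)$ is defined. We claim that
\begin{equation}\label{eq:inFR}
\nu(s)\prec R\qquad\text{and}\qquad\psi(s)\in F_R .
\end{equation}
Choose $k\in I$ so large that $|\nu_k|\ge|\nu(s)|$ and that Proposition~\ref{prop:rigid} applies with $N=L'$ and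
$m_0=\max s+1$. It gives $s'\in\mathcal F\upharpoonright L'$ with $\min s'>\max s$ such that $\varphi(s')$ is defined
and lies in an admissible set of type $k$. Let $R_1$ be a witness: $\nu(s')\prec R_1$ and $\nu_k\prec R_1$. By
Lemma~\ref{lem:path} there is a path of plegma pairs of $\mathcal F\upharpoonright L$ from $s$ to $s'$, so
$\nu(s)\preceq\nu(s')$ by \eqref{eq:mono} and transitivity. Hence $\nu(s)\prec R_1$. As $|\nu(s)|\le|\nu_k|$ and both
codes are $\prec R_1$, we get $\nu(s)\preceq\nu_k\prec R$, the last relation because $k\in I_R$. So $\nu(s)\prec R$, and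
$\psi(s)\in F_R$ by \eqref{eq:Lambda}.

\subsection{Comparison of the derivatives}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
We show that $r\mapsto L'(r)$ embeds $R$ into $(\widehat{\mathcal F})'$, and then compare derivatives.

\emph{If $s=L'(q)\in\mathcal F\upharpoonright L'$, then $q\notin R$.} By \eqref{eq:mono} and the fact that all pairs
have color $1$, Lemma~\ref{lem:count} applies: $|\psi(s)|\le|q|$ and $\psi(s)(i)\ge q(i)$ for $i\le|\psi(s)|$. If
$q\in R$, then $\psi(s)\in R$ by \eqref{eq:star}, contradicting \eqref{eq:inFR}.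

\emph{If $r\in R$, then $L'(r)\in(\widehat{\mathcal F})'$.} Choose an infinite $D\subseteq L'$ with
$L'(r)\sqsubseteq D$ and let $s=\mathcal F(D)$, $s=L'(q)$. If $s\sqsubseteq L'(r)$, then $q\subseteq r$ and $q\in R$,
which we have just excluded. So $L'(r)$ is a proper initial segment of $s$, and
$L'(r)\in\widehat{\mathcal F}\setminus\mathcal F\subseteq(\widehat{\mathcal F})'$ by thinness and
Lemma~\ref{lem:thin}(a).

\emph{$R$ is compact.} Otherwise there is an infinite $D$ all of whose finite subsets are in $R$. Then all finite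
subsets of $L'(D)$ are in $\widehat{\mathcal F}$, contradicting compactness of $\widehat{\mathcal F}$.

\emph{$o(\mathcal F)\ge o(F_R)$.} The map $r\mapsto L'(r)$ is injective and continuous, and it maps $R$ into
$(\widehat{\mathcal F})'$. By induction on $\beta$,
\[
r\in R^{(\beta)}\quad\Longrightarrow\quad L'(r)\in\big((\widehat{\mathcal F})'\big)^{(\beta)}
=\widehat{\mathcal F}^{(1+\beta)} :
\]
at successors, if $r$ is a limit of $r_n\ne r$ in $R^{(\beta)}$, then $L'(r)$ is a limit of the sets
$L'(r_n)\ne L'(r)$; at limits one takes intersections. With $\beta=\operatorname{rk}(R)$ we get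
$\emptyset\in\widehat{\mathcal F}^{(1+\operatorname{rk}(R))}$. Since $\widehat{\mathcal F}^{(o(\mathcal F)+1)}=\emptyset$,
it follows that $o(\mathcal F)\ge1+\operatorname{rk}(R)=o(F_R)$, by Lemma~\ref{lem:FR}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $1\le\zeta<\xi<\omega_1$. By Lemma~\ref{lem:Ralpha} there is a compact $R\in\mathcal H$ with $o(F_R)=\xi$. By
Proposition~\ref{prop:upper}, $e^R\in\mathcal{SM}_\xi(X)$. If $\mathcal F$ is regular thin with $o(\mathcal F)\ge1$ and
a sequence isometrically equivalent to $e^R$ is an $\mathcal F$-spreading model generated in $X$, then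
$o(\mathcal F)\ge\xi>\zeta$ by Proposition~\ref{prop:lower}. So $e^R\notin\mathcal{SM}_\zeta(X)$. With the known
inclusion $\mathcal{SM}_\zeta(X)\subseteq\mathcal{SM}_\xi(X)$ we get
$\mathcal{SM}_\zeta(X)\subsetneq\mathcal{SM}_\xi(X)$.
\end{proof}

In particular, the answer to the question is negative, even for spaces that are $(1+\varepsilon)$-isomorphic to
$\ell_2$.

\section{Complements}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $R\in\mathcal H$ be compact with $o(F_R)=\xi$, let $(e_n)=e^R$, and take $\kappa$ as in Section~\ref{sec:space}.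
By Proposition~\ref{prop:upper}, $(e_n)\in\mathcal{SM}_\xi(X)$.
Suppose $b\|a\|_R\le\|\sum a_je_j'\|\le b(1+\kappa)\|a\|_R$ for all $a$, where $(e_j')$ is generated by
$(y_s)_{s\in\mathcal F\upharpoonright M}$ in $X$, $\mathcal F$ regular thin, $o(\mathcal F)\ge1$. Divide all $y_s$ and
$e_j'$ by $b(1+\kappa)$ to get $y_s''$ and $e_j''$. Then $(y_s'')$ generates $(e_j'')$, $\|e_j''\|\le1$,
$\|\sum_{j\le l}e_j''\|\le C\sqrt l$, and
\[
\Big\|\sum_{j\le n_k}e_j''\Big\|\ge\frac{C\sqrt{n_k}}{1+\kappa}\ge C(1-\kappa)\sqrt{n_k}\qquad(k\in I_R).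
\]
So (h1)--(h3) hold with $I=I_R$, and Proposition~\ref{prop:lower} gives $o(\mathcal F)\ge\xi$.
\end{proof}

\begin{remark}\label{rem:iso}
Every member of $\bigcup_\xi\mathcal{SM}_\xi(X)$ is isomorphically equivalent to a member of $\mathcal{SM}_1(X)$. Let
$(y_s)_{s\in\mathcal F\upharpoonright M}$ in $X$ generate $(e_n)$. The proof of Theorem~\ref{thm:B}(2), applied in
$\ell_2(\Lambda)$ together with $\|\cdot\|_2\le\|\cdot\|\le C\|\cdot\|_2$, gives
$p(a)\le\|\sum a_je_j\|_*\le C\,p(a)$, where $p(a)^2$ is the right-hand side of \eqref{eq:form}. By Ramsey's theorem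
some subsequence of the sequence $(x_n)$ of that proof, taken in $\ell_2(\Lambda)$, generates an ordinary spreading
model $(e_n')$ in $X$, and again $p(a)\le\|\sum a_je_j'\|\le C\,p(a)$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
The idea is to reduce the well-founded trees to the union by a Borel map, via the compact members of $\mathcal H$.

Identify a sequence $(e_n)$ with the function $a\mapsto\|\sum a_je_j\|$ on $c_{00}(\mathbb Q)$, which determines the
seminorm on $c_{00}$. The set $\mathcal H$ is closed in $2^{[\mathbb N]^{<\infty}}$, hence Polish. The map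
$R\mapsto\|\cdot\|_R$ from $\mathcal H$ to $\mathbb R^{c_{00}(\mathbb Q)}$ is Borel: for each $a$, $\|a\|_R$ is a
countable supremum of functions each of which is constant or depends only on whether $k\in I_R$ for one $k$, and
$\{R\in\mathcal H:k\in I_R\}$ is clopen in $\mathcal H$. By Propositions~\ref{prop:upper} and~\ref{prop:lower}, for
$R\in\mathcal H$,
\[
e^R\in\bigcup_{1\le\xi<\omega_1}\mathcal{SM}_\xi(X)\quad\Longleftrightarrow\quad R\text{ is compact}.
\]
So if the union were analytic, then its preimage $\{R\in\mathcal H:R\text{ compact}\}$ would be analytic.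

For a nonempty tree $T$ on $\mathbb N$ (a set of finite sequences closed under initial segments) put
\[
R_T=\{t\in[\mathbb N]^{<\infty}:\ \text{there is }v\in T\text{ with }|v|=|t|\text{ and }v(i)\le t(i)\text{ for all }
i\le|t|\}.
\]
It contains $\emptyset$ and is spreading. It is hereditary, because $t'\subseteq t$ implies $t'(i)\ge t(i)$ for
$i\le|t'|$, and $T$ is closed under initial segments. So $R_T\in\mathcal H$. The map $T\mapsto R_T$ is continuous, since
for fixed $t$ only finitely many $v$ matter. We claim that $R_T$ is compact if and only if $T$ is well founded.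

If $R_T$ is not compact, all initial segments of some infinite $D$ are in $R_T$. Then the finitely branching tree
$\{v\in T:v(i)\le D(i)\text{ for all }i\le|v|\}$ has members of every length, and by K\"onig's lemma it has an
infinite branch; so $T$ is not well founded. Conversely, if $T$ has an infinite branch $b$, choose an infinite $D$
with $D(i)\ge b(i)$ for all $i$. All its initial segments are in $R_T$, and $R_T$ is not compact.

Hence the set of nonempty well-founded trees, and with it the set of all well-founded trees, would be analytic. This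
is false, since the latter set is $\Pi^1_1$-complete; see \cite[32.B]{Ke}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AKT} S. A. Argyros, V. Kanellopoulos, K. Tyros, \emph{Higher Order Spreading Models},
arXiv:1202.6390 (2012).

\bibitem{Ke} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{NW} Nash-Williams, Proc. Cambridge Philos. Soc. \textbf{61} (1965).

\end{thebibliography}

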